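# Weak solutions of the Euler-$\alpha$ equations just below one derivative: how the Hamiltonian can fail to be constant

## 1. Conservation of $\mathcal H_\alpha$ as a first guess, tested on smooth flows and on shears

Let $n\in\{2,3\}$, $T>0$, $\alpha>0$. The Euler-$\alpha$ equations on $\mathbb T^n\times[0,T]$ are
$$\partial_t v+u\cdot\nabla v+v^j\nabla u^j+\nabla p=0,\qquad \operatorname{div}u=0,\qquad v=u-\alpha^2\Delta u. \tag{1}$$
Their energy is the Hamiltonian
$$\mathcal H_\alpha(t)=\|u(t)\|_{L^2}^2+\alpha^2\|\nabla u(t)\|_{L^2}^2 .$$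
We ask whether $\mathcal H_\alpha$ is constant in time along a solution. The first guess is yes. Repeated indices are summed throughout.

**Test on smooth solutions.** Since $\mathcal H_\alpha=\int u\cdot v$ and $1-\alpha^2\Delta$ is self-adjoint, $\frac12\frac{d}{dt}\mathcal H_\alpha=\int u\cdot\partial_tv$. The pressure drops out because $\operatorname{div}u=0$, and
$$\int u^i\big(u^j\partial_jv^i+v^j\partial_iu^j\big)=-\int v^i\,u^j\partial_ju^i+\int v^j\,u^i\partial_iu^j=0 .$$
So the guess is right for smooth solutions.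

**Weak solutions.** The Hamiltonian only needs $u\in H^1$, and for such $u$ the product $u\cdot\nabla v$ must be rewritten. For smooth divergence-free $u$,
$$u\cdot\nabla v^i+v^j\partial_iu^j=\partial_j\big(u^iu^j+\alpha^2(\partial_mu^i\partial_mu^j-\partial_iu^m\partial_ju^m)\big)-\alpha^2\partial_j\partial_m(u^j\partial_mu^i)+\partial_i\big(\tfrac12|u|^2+\tfrac{\alpha^2}2|\nabla u|^2\big). \tag{2}$$
To check this, use $u^j\partial_j\Delta u^i=\partial_j(u^j\Delta u^i)=\partial_j\partial_m(u^j\partial_mu^i)-\partial_j(\partial_mu^j\partial_mu^i)$ and $\Delta u^j\partial_iu^j=\partial_m(\partial_mu^j\partial_iu^j)-\frac12\partial_i|\nabla u|^2$. Multiply both by $-\alpha^2$ and add $u^j\partial_ju^i=\partial_j(u^iu^j)$ and $u^j\partial_iu^j=\frac12\partial_i|u|^2$.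

**Definition (weak solution).** A field $u\in C^0_tH^1_x$ is a weak solution of (1) if $u(\cdot,t)$ is weakly divergence free with zero mean for every $t$, and for every smooth divergence-free $\varphi$ compactly supported in $\mathbb T^n\times(0,T)$,
$$\iint \partial_t\varphi^iu^i+\alpha^2\partial_m\partial_t\varphi^i\,\partial_mu^i+\partial_j\varphi^i\big(u^iu^j-\alpha^2\partial_iu^m\partial_ju^m+\alpha^2\partial_mu^i\partial_mu^j\big)+\alpha^2u^j\,\partial_j\partial_m\varphi^i\,\partial_mu^i\,dx\,dt=0. \tag{3}$$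
With $(\nabla u)_{im}=\partial_mu^i$ this says
$$\iint\partial_t\varphi\cdot u+\alpha^2\nabla\partial_t\varphi:\nabla u+\nabla\varphi:(u\otimes u-\alpha^2\nabla u^T\nabla u+\alpha^2\nabla u\nabla u^T)+\alpha^2u\cdot\nabla\nabla\varphi:\nabla u^T=0.$$
By (2), a smooth solution of (1) with zero mean satisfies (3): multiply (1) by $-\varphi$ and integrate by parts.

**Test on rough shears.** Let $f\in H^1(\mathbb T)$ have mean zero and put $u=f(x_2)e_1$, independent of $t$. Every term of (3) vanishes. The time-derivative terms integrate to zero in $t$. The terms $f^2\partial_1\varphi^1$, $\alpha^2(f')^2\partial_1\varphi^1$ and $\alpha^2ff'\,\partial_1\partial_2\varphi^1$ integrate to zero in $x_1$. The remaining term is $-\alpha^2(f')^2\partial_2\varphi^2$. Since $\partial_2\varphi^2=-\partial_1\varphi^1$ for $n=2$ and $\partial_2\varphi^2=-\partial_1\varphi^1-\partial_3\varphi^3$ for $n=3$, it integrates to zero as well. So $u$ is a weak solution, and its Hamiltonian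 is constant even if $f'\notin L^3$ (for example $f'$ behaving like $|y|^{-2/5}$ near $0$, which is in $L^2$ but not in $L^3$).

The guess survives this test too, but shears are steady, so the test is weak. Multiplying (1) by $u$ and using (2) produces integrals of $\nabla u\,\nabla u\,\nabla u$. These make sense when $\nabla u\in L^3$, but $C^0_tH^1$ only gives $L^2$. A more careful guess is that one derivative in $L^3$ is the dividing line. It appears as a conjecture in Rajendra Beekie, Matthew Novack, "Non-conservative solutions of the Euler-$\alpha$ equations", arXiv:2111.01027 (2021).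

**Conjecture.** (1) For $s>1$, weak solutions in $C^0_tH^1_x\cap L^3_tB^s_{3,\infty}$ conserve $\mathcal H_\alpha$. (2) For $s<1$, there exist weak solutions in $C^0_tH^1_x\cap L^3_tB^s_{3,\infty}$ which do not conserve $\mathcal H_\alpha$.

Part (1) is a known result, which we quote: if $u$ is a mean-zero weak solution on $\mathbb T^2$ or $\mathbb T^3$, $s>1$ and $u\in L^3([0,T);B^s_{3,\infty})\cap C^0([0,T);H^1)$, then $\mathcal H_\alpha(t)$ is constant on $[0,T)$. We shall prove part (2) for all $s<1$ and $n\in\{2,3\}$, so **the conjecture is true**. The unqualified first guess, that every weak solution conserves $\mathcal H_\alpha$, is therefore false.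

## 2. Almost-Lipschitz classes and three theorems

We take $\mathbb T^n=\mathbb R^n/\mathbb Z^n$. This loses nothing. For a torus of side $L$ put $u_L(x,t)=L\,u(x/L,t)$. If $u$ solves (1) with $\alpha/L$ on the unit torus, then $u_L$ solves (1) with $\alpha$, and $\mathcal H_\alpha(u_L)=L^{n+2}\mathcal H_{\alpha/L}(u)$. We write $|x-y|$ for the distance on $\mathbb T^n$, $(\operatorname{div}S)^i=\partial_jS^{ij}$, and $|S|$ for the Euclidean norm of a matrix.

**Besov spaces.** For $0<s<1$, $f\in B^s_{p,\infty}$ means $f\in L^p$ and $\sup_{h\ne0}|h|^{-s}\|f(\cdot+h)-f\|_{L^p}<\infty$. For example, the indicator of $[0,\frac12]$ on $\mathbb T$ has $\|f(\cdot+h)-f\|_{L^p}=(2|h|)^{1/p}$ for small $h$, so it lies in $B^{1/p}_{p,\infty}$. For other $s$ we only use $B^s_{p,\infty}\subset B^{s'}_{p,\infty}$ for $s'<s$. On a set of finite measure $C^s=B^s_{\infty,\infty}\subset B^s_{p,\infty}$.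

**Definition (the class $C^\Omega$).** Let $\Omega:(0,\infty)\to[1,\infty)$ be nondecreasing with $\Omega(r)\to\infty$ as $r\to\infty$. Put
$$\|w\|_\Omega=\|w\|_{C^0}+\sup_{x\neq y}\frac{|w(x)-w(y)|}{|x-y|\,\Omega(1/|x-y|)},$$
and let $C^\Omega$ be the Banach space of $w$ with $\|w\|_\Omega<\infty$. Since $\Omega\ge1$, $C^1\subset C^\Omega$ continuously.

*Example.* Let $\Omega(r)=1+\log(1+r)$ and $g(y)=y\log(1/y)$ on $[0,1/e]$, with $g(0)=0$. This $g$ is concave and increasing, hence $|g(a)-g(b)|\le g(|a-b|)$. So $f(y)=g(\min(|y|,1/e))$, where $|y|$ is the distance of $y$ to $\mathbb Z$, satisfies $|f(x)-f(y)|\le g(d)\le d\,\Omega(1/d)$ if $d=|x-y|\le 1/e$, and $|f(x)-f(y)|\le 1/e< d$ otherwise. Thus $f\in C^\Omega$, but $f$ is not Lipschitz, since $g(y)/y\to\infty$ as $y\to0$.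

For this $\Omega$ and $0<s<1$, $d^{1-s}\Omega(1/d)$ is bounded for $0<d\le\operatorname{diam}\mathbb T^n$, so $C^\Omega\subset C^s\subset B^s_{3,\infty}$.

**Theorem A.** For every such $\Omega$ there is a weak solution $u\in C^0([0,T];H^1)\cap C^0([0,T];C^\Omega)$ with $u=0$ for $t$ near $0$ and near $T$, and $u(T/2)\ne0$. Hence $\mathcal H_\alpha$ is not constant. With $\Omega(r)=1+\log(1+r)$, this single $u$ lies in $C^0_tH^1_x\cap C^0_tC^s_x\subset C_t^0H^1_x\cap L^3_tB^s_{3,\infty}$ for all $0<s<1$, and therefore in $C^0_tH^1_x\cap L^3_tB^s_{3,\infty}$ for all $s<1$.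

**Theorem B.** There is $r_0=r_0(n)\in(0,1)$ such that the following holds. Let $u_0$ be smooth, divergence free, mean zero on $\mathbb T^n\times[0,T]$. Let $R_0$ be smooth, symmetric, trace-free with $\partial_tv_0+u_0\cdot\nabla v_0+v_0^j\nabla u_0^j+\nabla p_0=\operatorname{div}R_0$ for a smooth $p_0$. Let $e\in C^\infty([0,T])$ with $\int|R_0|\,dx<r_0\,(e(t)-\mathcal H_\alpha(u_0)(t))$ for all $t$. Then for every $\kappa>0$ there is a weak solution $u\in C^0_tH^1\cap C^0_tC^\Omega$ with $\mathcal H_\alpha(t)=e(t)$ for all $t\in[0,T]$ and $\sup_t\|u-u_0\|_\Omega\le\kappa$. In particular ($u_0=0$, $R_0=0$) every smooth $e>0$ is the Hamiltonian of such a weak solution.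

**Theorem C.** If $u\in C^0([0,T];H^1)\cap L^3(0,T;W^{1,3})$ is a weak solution, then $\mathcal H_\alpha$ is constant.

Theorem A gives part (2) of the conjecture; B and C are supplements. A uniform Lipschitz bound forces conservation by C, while by B every modulus $d\,\Omega(1/d)$ with $\Omega\to\infty$, however slowly, allows every smooth $e>0$. The exact endpoint class $L^3_tB^1_{3,\infty}$ is not decided here and is not part of the conjecture.

## 3. $\nabla u\in L^3$ suffices for conservation (Theorem C)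

This is the range in which the first guess holds. The proof is short, and we do it first.

**Step 1: mollify, to get an honest time derivative.** Let $\omega$ be a standard even mollifier on $\mathbb R^n$, $\omega_\ell=\ell^{-n}\omega(\cdot/\ell)$, $g_\ell=g*\omega_\ell$ (in $x$). Insert $\varphi=\chi(t)\psi_\ell(x)$ into (3), $\psi$ smooth divergence free. Since $\omega$ is even, the mollification moves to the other factors. With $S^{ij}=u^iu^j+\alpha^2(\partial_mu^i\partial_mu^j-\partial_iu^m\partial_ju^m)$ and $v_\ell=(1-\alpha^2\Delta)u_\ell$, we obtain in the sense of distributions in $t$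
$$\frac{d}{dt}\int\psi\cdot v_\ell=-\int\psi\cdot N_\ell,\qquad N_\ell^i=\partial_jS^{ij}_\ell-\alpha^2\partial_j\partial_m(u^j\partial_mu^i)_\ell .$$
A general smooth $\psi$ splits as $P\psi$ plus a gradient, $P$ being the Leray projector, and $v_\ell$ is divergence free. So $\partial_tv_\ell=-PN_\ell$. Since $u\in C^0_tH^1$, the fields $S$ and $u^j\partial_mu^i$ lie in $C([0,T];L^1)$, hence $N_\ell$ and $PN_\ell$ are in $C([0,T];C^\infty)$. Thus $u_\ell,v_\ell\in C^1([0,T];C^\infty)$.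

**Step 2: write the Hamiltonian balance as three cubic integrals.** As in the smooth case $\frac12\frac d{dt}\mathcal H_\alpha(u_\ell)=\int u_\ell\cdot\partial_tv_\ell$. As $\operatorname{div}u_\ell=0$, $P$ may be dropped, and integration by parts gives $\frac12\frac d{dt}\mathcal H_\alpha(u_\ell)=A_\ell+\alpha^2B_\ell+\alpha^2D_\ell$ with
$$A_\ell=\int\partial_ju^i_\ell\,(u^iu^j)_\ell,\quad B_\ell=\int\partial_ju_\ell^i\,(\partial_mu^i\partial_mu^j-\partial_iu^m\partial_ju^m)_\ell,\quad D_\ell=\int\partial_j\partial_mu^i_\ell\,(u^j\partial_mu^i)_\ell .$$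

**Step 3: pass to the limit in $A_\ell$ and $B_\ell$.** Since $u,\nabla u\in L^3_{t,x}$, Hölder and dominated convergence in $t$ give, in $L^1(0,T)$, $A_\ell\to\int u^j\partial_j\frac{|u|^2}2=0$. With $X_{ij}=\partial_ju^i$ they also give
$$B_\ell\to\int\big(X_{ij}X_{jm}X_{im}-X_{mi}X_{ij}X_{mj}\big)dx=\int\big(\operatorname{tr}(X^2X^T)-\operatorname{tr}(X^2X^T)\big)dx=0 .$$

**Step 4: a commutator estimate for $D_\ell$, which still contains two derivatives of $u_\ell$.** Write $g=\partial_mu^i$, summing over $i,m$. Then $D_\ell=\int\partial_jg_\ell\,(u^jg)_\ell=-\int g_\ell\,\partial_j(u^jg)_\ell$. As $\int g_\ell\,u^j\partial_jg_\ell=0$, we have $D_\ell=-\int g_\ell r_\ell$, where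
$$r_\ell=\partial_j\big((u^jg)_\ell\big)-u^j\partial_jg_\ell=\int\frac{u^j(x-\ell z)-u^j(x)}{\ell}\,g(x-\ell z)\,\partial_j\omega(z)\,dz .$$
Here we used $\partial_j[\omega_\ell](\ell z)=\ell^{-n-1}(\partial_j\omega)(z)$. Since $\|u(\cdot-\ell z)-u\|_{L^3}\le\ell|z|\,\|\nabla u\|_{L^3}$, Minkowski and Hölder give $\|r_\ell\|_{L^{3/2}}\le C\|\nabla u\|_{L^3}\|g\|_{L^3}$ for a.e. $t$.

Fix such a $t$, and regard $r_\ell$ as linear in $g\in L^3$ with $u(t)$ fixed. For smooth $g$, $r_\ell=(u\cdot\nabla g)_\ell-u\cdot\nabla g_\ell\to0$ in $L^3$. By the uniform bound and density, $r_\ell\to0$ in $L^{3/2}$ for every $g\in L^3$. Hence $D_\ell\to0$ for a.e. $t$, and $|D_\ell|\le C\|\nabla u\|_{L^3}^3\in L^1(0,T)$. By dominated convergence $D_\ell\to0$ in $L^1(0,T)$.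

**Step 5: integrate in time.** For $t_1<t_2$, $\mathcal H_\alpha(u_\ell)(t_2)-\mathcal H_\alpha(u_\ell)(t_1)\to0$, while $\mathcal H_\alpha(u_\ell)(t)\to\mathcal H_\alpha(u)(t)$ for each $t$. So $\mathcal H_\alpha$ is constant. $\blacksquare$

## 4. Reynolds pairs and an antidivergence bounded on $L^{3/2}$

To build non-conserving solutions we start from a field that is not a solution and repair it.

**Definition (Reynolds pair).** $(u,R)$ is a Reynolds pair if $u,R$ are smooth on $\mathbb T^n\times[0,T]$, $u$ is divergence free with mean zero, $R$ is symmetric and trace-free, and $\partial_tv+u\cdot\nabla v+v^j\nabla u^j+\nabla p=\operatorname{div}R$ for some smooth $p$.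

**The antidivergence.** For a smooth vector field $f$ let $g=\Delta^{-1}P(f-\int f)$ (mean zero) and $\mathcal Rf=\nabla g+(\nabla g)^T$. As $\operatorname{div}g=0$, $\mathcal Rf$ is symmetric and trace-free, and
$$\operatorname{div}\mathcal Rf=\Delta g=P\big(f-\textstyle\int f\big)=f-\int f-\nabla\pi,\qquad\mathcal R\nabla\pi=0 .$$
For any smooth divergence-free mean-zero $u$, the force $f=\partial_tv+u\cdot\nabla v+v^j\nabla u^j$ has mean zero by (2). So $(u,\mathcal Rf)$ is a Reynolds pair.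

*Example.* Let $u=h(t)U$ with $U=\sin(2\pi x_2)e_1$. Then $v=(1+4\pi^2\alpha^2)u$, $u\cdot\nabla v=0$, $v^j\nabla u^j$ is a gradient and $\Delta^{-1}U=-U/(4\pi^2)$. So $R=-\frac{(1+4\pi^2\alpha^2)h'(t)}{2\pi}\cos(2\pi x_2)\,(e_1\otimes e_2+e_2\otimes e_1)$. Indeed $\partial_2R^{12}=(1+4\pi^2\alpha^2)h'\sin(2\pi x_2)$. The stress measures how far the shear is from being steady.

**Bounds.**
$$\|\mathcal Rf\|_{L^{3/2}}\le C\|f\|_{L^{3/2}},\qquad\|\mathcal R\operatorname{div}S\|_{L^{3/2}}\le C\|S\|_{L^{3/2}}\quad(S\text{ any matrix field}). \tag{4}$$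
Indeed these operators are Fourier multipliers $m(k)$, $k\in\mathbb Z^n\setminus0$, with $m$ smooth on $\mathbb R^n\setminus0$ and homogeneous of degree $-1$, respectively $0$; the zero mode is killed. Multiply $m$ by a smooth cutoff vanishing near $0$ and equal to $1$ for $|\xi|\ge1$. The result is smooth and satisfies Mikhlin's condition, so it is an $L^{3/2}(\mathbb R^n)$ multiplier. By de Leeuw's theorem (Stein–Weiss, Ch. VII) the restriction to $\mathbb Z^n$ of a continuous $L^p(\mathbb R^n)$ multiplier is an $L^p(\mathbb T^n)$ multiplier.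

**Limits of Reynolds pairs are weak solutions.** Let $(u_q,R_q)$ be Reynolds pairs with $u_q\to u$ in $C^0_tH^1$ and $R_q\to0$ in $C^0_tL^1$. Multiply the equation of $u_q$ by $-\varphi$, with $\varphi$ divergence free, and use (2). The left side of (3) for $u_q$ equals $\iint\partial_j\varphi^iR_q^{ij}$. Each term of (3) is linear or quadratic in $(u,\nabla u)$, hence continuous in $C^0_tH^1$. Letting $q\to\infty$, $u$ satisfies (3), and it is divergence free with mean zero for every $t$.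

So we need a step $(u,R)\mapsto(u+w,\tilde R)$ with $\tilde R$ far smaller than $R$ and $w$ controlled.

## 5. A plane wave switched on in fluid at rest

The sensible first attempt is a plane wave of high frequency with a fixed profile. Take $u=0$, $R=0$ and switch on a shear: with $k\in\mathbb Z^n\setminus0$, $|\xi|=1$, $\xi\perp k$, $\theta=k\cdot x$, $\Psi$ smooth and $1$-periodic, $F=\Psi''$, $\mu\in\mathbb N$,
$$w=\mu^{-1}a(t)\Psi'(\mu\theta)\xi,\qquad\nabla w=a\,F(\mu\theta)\,\xi\otimes k .$$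
We follow what it does to the stress and to the Hamiltonian.

*The gain.* $\alpha^2\|\nabla w\|_{L^2}^2=\alpha^2a^2|k|^2\|F\|_{L^2(0,1)}^2$, for every $\mu$. Meanwhile $w\to0$ uniformly as $\mu\to\infty$.

*The quadratic interaction.* In (2), the matrix $\partial_mw^i\partial_mw^j-\partial_iw^m\partial_jw^m$ equals
$$a^2F^2(\mu\theta)\,|k|^2\Big(\xi\otimes\xi-\frac{k\otimes k}{|k|^2}\Big). \tag{5}$$
Its average is a positive multiple of a fixed trace-free matrix whenever $\|F\|_{L^2}=1$. This can be used to cancel a stress, and it pins $\|F\|_{L^2(0,1)}$.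

*The linear term.* Here $w\cdot\nabla v_w=0$. With $w=W(\theta)\xi$, the field $v_w^j\nabla w^j=(W-\alpha^2|k|^2W'')W'k$ is a gradient, because $(W-\alpha^2|k|^2W'')W'$ is a derivative. What is left is
$$\partial_tv_w=a'\big[\mu^{-1}\Psi'(\mu\theta)-\alpha^2\mu|k|^2F'(\mu\theta)\big]\xi .$$
Applying $\Delta^{-1}$ to this divergence-free field gives
$$\mathcal R\partial_tv_w=a'\big[-\alpha^2F(\mu\theta)+\mu^{-2}|k|^{-2}(\Psi-\textstyle\int\Psi)(\mu\theta)\big](\xi\otimes k+k\otimes\xi),\qquad\|\mathcal R\partial_tv_w\|_{L^1}=\sqrt2\,\alpha^2|a'||k|\,\|F\|_{L^1(0,1)}+O(\mu^{-2}).$$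
The part of $\partial_tv_w$ coming from $w$ itself contributes $O(\mu^{-2})$. The part from $\alpha^2\Delta w$ does not decay in $\mu$ at all: the two derivatives of $\Delta$ cost $\mu^2$, and the factor $\mu^{-1}$ in $w$ and the inverse derivative only give back $\mu^{-2}$.

A better antidivergence does not help. Let $\partial_tv_w+\nabla\pi=\operatorname{div}S$ and test with $\varphi=\mu^{-1}\Psi'(\mu\theta)\xi$, for which $|\nabla\varphi|\le|k|\,\|F\|_{C^0}$. Then $\big|\int S:\nabla\varphi\big|=|a'|\big(\mu^{-2}\int\Psi'^2+\alpha^2|k|^2\int F^2\big)$, so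
$$\|S\|_{L^1}\ge\alpha^2|a'||k|\,\frac{\|F\|_{L^2}^2}{\|F\|_{C^0}}$$
for every $\mu$. With a fixed profile the attempt stops here: raising the frequency does not reduce the linear error.

**What remains free.** The gain only sees $\|F\|_{L^2}$, while the linear error only sees $\|F\|_{L^1}$. So keep $\|F\|_{L^2}=1$ and let $F$ *concentrate* on a set of measure $\varepsilon$ per period: then $\|F\|_{L^1}\le\varepsilon^{1/2}$ by Cauchy–Schwarz. Since $\mathcal R\operatorname{div}$ is bounded on $L^p$ only for $p>1$, we measure in $L^p$ instead. If $|F|\lesssim\varepsilon^{-1/2}$ on a set of measure $\varepsilon$, then $\|F\|_{L^p}\lesssim\varepsilon^{1/p-1/2}$, which is small for $p<2$. We take $p=3/2$.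

Several directions are needed, and waves of different directions meet. For non-parallel $k_I,k_J$ the thin slabs where $F_I$ and $F_J$ live cross in a set of measure about $\varepsilon^2$, on which $|F_IF_J|\lesssim\varepsilon^{-1}$. In $L^p$ that is $\varepsilon^{2/p-1}$, again small for $p<2$. For equal $k$ the profiles are shifted so that they do not meet. The order of choices is then: $\varepsilon$ small first, and $\mu$ large afterwards, depending on $\varepsilon$.

## 6. Two families of directions, positive decompositions, concentrated profiles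

**Directions.** Let
$$\Lambda_0=\{(e_i,e_j):i\ne j\}\cup\{(e_i+e_j,\tfrac{e_i-e_j}{\sqrt2}),(e_i-e_j,\tfrac{e_i+e_j}{\sqrt2}):i<j\}.$$
For $n=2$ let $Q=\begin{pmatrix}3&-4\\4&3\end{pmatrix}$, $O=Q/5$; for $n=3$ let $Q=\begin{pmatrix}2&3&6\\3&-6&2\\6&2&-3\end{pmatrix}$, $O=Q/7$. In both cases the columns of $Q$ are orthogonal and $O$ is an orthogonal matrix. Let $\Lambda_1=\{(Qk,O\xi):(k,\xi)\in\Lambda_0\}$ and $N=\#\Lambda_0=\#\Lambda_1=2n(n-1)$. For $(k,\xi)\in\Lambda_0\cup\Lambda_1$: $k\in\mathbb Z^n\setminus0$, $|\xi|=1$, $\xi\perp k$. Moreover: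

* Within $\Lambda_0$, and (as $Q$ is invertible) within $\Lambda_1$, two $k$'s are equal or non-parallel.
* No $k$ of $\Lambda_0$ is parallel to a $k$ of $\Lambda_1$. For $n=2$ the latter are $(3,4),(-4,3),(-1,7),(7,1)$, with two nonzero entries of different modulus. For $n=3$ they are $(2,3,6)$, $(3,-6,2)$, $(6,2,-3)$, $(5,-3,8)$, $(-1,9,4)$, $(8,5,3)$, $(-4,1,9)$, $(9,-4,-1)$, $(-3,-8,5)$, with three nonzero entries. The $k$'s of $\Lambda_0$ have at most two nonzero entries, and those are of equal modulus.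

Two families are needed because waves attached to neighboring time windows coexist, and their directions must not be parallel.

**The matrices.** Motivated by (5), put $M^0_\lambda=\xi\otimes\xi-\frac{k\otimes k}{|k|^2}$ for $\lambda=(k,\xi)$. It lies in $\mathrm{Sym}_0$, the symmetric trace-free matrices. For $\Lambda_0$ these are all $e_j\otimes e_j-e_i\otimes e_i$ ($i\ne j$) and all $\mp(e_i\otimes e_j+e_j\otimes e_i)$ ($i<j$). They span $\mathrm{Sym}_0$ and sum to $0$. Conjugating by $O$, the same holds for $\Lambda_1$.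

*Example, $n=2$, $\Lambda_0$.* With $D=\operatorname{diag}(1,-1)$ and $\sigma=e_1\otimes e_2+e_2\otimes e_1$, the four matrices are $-D,D,-\sigma,\sigma$. The weights $\frac14-\frac a2,\frac14+\frac a2,\frac14-\frac b2,\frac14+\frac b2$ sum to $1$, represent $aD+b\sigma$, and are positive for $|a|,|b|<\frac12$.

**Lemma 1.** There is $r_0=r_0(n)\in(0,1)$ such that for $j=0,1$ there are smooth functions $b_\lambda(S,M)>0$, $\lambda\in\Lambda_j$, defined in a neighborhood of the set of $S\in\mathrm{Sym}_0$, $|S|\le r_0$, $M=(M_\lambda)\in\mathrm{Sym}_0^N$, $\max_\lambda|M_\lambda-M_\lambda^0|\le r_0$, with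
$$\sum_\lambda b_\lambda M_\lambda=S,\qquad\sum_\lambda b_\lambda=1 .$$

*Proof.* Let $L_M:\mathbb R^N\to\mathrm{Sym}_0\times\mathbb R$, $L_Mb=\sum_\lambda b_\lambda(M_\lambda,1)$. For $M=M^0$ it is onto: $\frac1N\sum_\lambda(M_\lambda^0,1)=(0,1)$, and the differences $(M^0_\lambda,1)-(0,1)=(M^0_\lambda,0)$ span the rest. So $L_M$ is onto for $M$ near $M^0$. With $\bar b=\frac1N(1,\dots,1)$ set
$$b=\bar b+L_M^T(L_ML_M^T)^{-1}\big((S,1)-L_M\bar b\big).$$
This is smooth and $L_Mb=(S,1)$. At $S=0$, $M=M^0$ it equals $\bar b>0$. By continuity it is positive nearby; take $r_0$ small enough for $j=0$ and $j=1$. $\square$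

**Profiles.** Fix $\phi\in C_c^\infty((0,1))$ with $\int|\phi''|^2=1$. In each $\Lambda_j$ give the $\lambda$'s distinct shifts $s_\lambda\in\{0,\frac1N,\dots,\frac{N-1}N\}$. For $0<\varepsilon<1/N$ let $\Psi_\lambda$ be the $1$-periodic extension of $y\mapsto\varepsilon^{3/2}\phi((y-s_\lambda)/\varepsilon)$ and $F_\lambda=\Psi_\lambda''$. Then $\int_0^1F_\lambda^2=1$, the support in $[0,1)$ lies in $(s_\lambda,s_\lambda+\varepsilon)$, and
$$|\Psi'_\lambda|\le C\varepsilon^{1/2},\quad|F_\lambda|\le C\varepsilon^{-1/2},\quad|F'_\lambda|\le C\varepsilon^{-3/2},\quad\|F_\lambda\|_{L^{3/2}(0,1)}\le C\varepsilon^{1/6}. \tag{6}$$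
For $\lambda\ne\lambda'$ in the same $\Lambda_j$, $\Psi_\lambda$ and $\Psi_{\lambda'}$ have disjoint supports. Let $\bar\eta_\lambda$ be smooth, $1$-periodic, $0\le\bar\eta_\lambda\le1$, equal to $1$ on $(s_\lambda,s_\lambda+\varepsilon)$ and supported, modulo $1$, in $(s_\lambda-\frac\varepsilon2,s_\lambda+\frac{3\varepsilon}2)$. This interval has length $2\varepsilon<1$ as $N\ge4$, so $\bar\eta_\lambda$ exists and $\int_0^1\bar\eta_\lambda\le2\varepsilon$.

## 7. The perturbation proposition and the transported waves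

**Proposition.** Let $(u,R)$ be a Reynolds pair. Let $\zeta\in C^\infty([0,T])$ with $\zeta^2R=R$, and let $\hat\rho\in C^\infty(\mathbb T^n\times[0,T])$ with $\hat\rho>0$, $|R|\le\hat\rho$. Then for every $\eta>0$ there is a Reynolds pair $(\tilde u,\tilde R)$ such that, with $w=\tilde u-u$, for all $t\in[0,T]$:

1. $w(t)=0$ and $\tilde R(t)=0$ if $t\notin\operatorname{supp}\zeta$;
2. $\|\tilde R(t)\|_{L^1}\le\eta$;
3. $\|w(t)\|_\Omega\le\eta$;
4. $\big|\alpha^2\|\nabla w(t)\|_{L^2}^2-r_0^{-1}\int\zeta^2\hat\rho\,dx\big|\le\eta$ and $\big|\mathcal H_\alpha(\tilde u)-\mathcal H_\alpha(u)-r_0^{-1}\int\zeta^2\hat\rho\,dx\big|\le\eta$.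

The proof occupies Sections 7–10.

**Step 1: time windows and phases carried by the flow, so that $\partial_t+u\cdot\nabla$ never hits the fast variable.** Let $\tau=T/\nu$ with $\nu\in\mathbb N$, $t_i=i\tau$ ($0\le i\le\nu$), and let $\chi_i$ be smooth with compact support in $(t_i-\tau,t_i+\tau)$ and $\sum_i\chi_i^2=1$ on $[0,T]$. (Take $g\ge0$ smooth, positive exactly on $(-\frac34,\frac34)$, and $\chi_i=g(\frac{t-t_i}\tau)\big/\big(\sum_{j\in\mathbb Z}g(\frac{t-j\tau}\tau)^2\big)^{1/2}$; on $[0,T]$ only $0\le i\le\nu$ are nonzero.) All times below are in $[0,T]$. Let $D_t=\partial_t+u\cdot\nabla$ and let $\Phi_i$ solve $D_t\Phi_i=0$, $\Phi_i(x,t_i)=x$.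

$\Phi_i(\cdot,t)$ sends a point at time $t$ to the position at time $t_i$ of the particle trajectory of $u$ through it. It is a smooth diffeomorphism of $\mathbb T^n$, and it preserves volume because $\operatorname{div}u=0$. Lifted to $\mathbb R^n$, $\Phi_i(x+z,t)=\Phi_i(x,t)+z$ for $z\in\mathbb Z^n$. Hence $\nabla\Phi_i$ is periodic, and $k\cdot\Phi_i$ is well defined in $\mathbb R/\mathbb Z$ for $k\in\mathbb Z^n$. Differentiating, $D_t\nabla\Phi_i=-\nabla\Phi_i\nabla u$. Thus along trajectories $Y=\nabla\Phi_i-\mathrm{Id}$ grows at rate at most $(1+|Y|)\|\nabla u\|_{C^0}$ from $Y=0$ at $t_i$. By Gronwall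
$$|\nabla\Phi_i-\mathrm{Id}|\le e^{\tau\|\nabla u\|_{C^0}}-1\qquad(|t-t_i|\le\tau).$$

**Step 2: moving frames.** For an index $I=(i,\lambda)$ with $\lambda=(k,\xi^0)\in\Lambda_{i\bmod2}$ write $k_I=k$, $\Psi_I=\Psi_\lambda$, $F_I=F_\lambda$, $\bar\eta_I=\bar\eta_\lambda$. For $|t-t_i|\le\tau$ set
$$\theta_I=k\cdot\Phi_i,\quad K_I=\nabla\theta_I=(\nabla\Phi_i)^Tk,\quad\xi_I=\frac{\xi^0-\frac{(\xi^0\cdot K_I)K_I}{|K_I|^2}}{\Big|\xi^0-\frac{(\xi^0\cdot K_I)K_I}{|K_I|^2}\Big|},\quad M_I=\xi_I\otimes\xi_I-\frac{K_I\otimes K_I}{|K_I|^2}.$$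
By construction
$$D_t\theta_I=0,\qquad\xi_I\cdot K_I=0,\qquad|\xi_I|=1. \tag{7}$$
For each non-parallel pair $k_I,k_J$, $(l,l')\mapsto|lk_I+l'k_J|$ is a norm on $\mathbb R^2$. There are finitely many pairs in $\Lambda_0\cup\Lambda_1$, so there is $c_1>0$ with $|lk_I+l'k_J|\ge2c_1(|l|+|l'|)$ for all of them. At $t=t_i$ we have $K_I=k$, $\xi_I=\xi^0$, and $|K_I-k|\le|\nabla\Phi_i-\mathrm{Id}|\,|k|$. So for $\tau$ small (fixed from now on), whenever $|t-t_i|,|t-t_j|\le\tau$, $I=(i,\lambda)$, $J=(j,\lambda')$: $\xi_I$ is well defined, $|M_I-M_\lambda^0|\le r_0$, $|K_I|\ge\frac12$, and for non-parallel $k_I,k_J$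
$$|lK_I+l'K_J|\ge c_1(|l|+|l'|)\qquad\forall\,l,l'\in\mathbb Z. \tag{8}$$

**Step 3: amplitudes, chosen so that the averaged quadratic interaction cancels $R$.** Let
$$a_I=\chi_i\,\zeta\,\frac{\hat\rho^{1/2}}{\alpha\,r_0^{1/2}|K_I|}\,b_\lambda\Big(-\frac{r_0R}{\hat\rho},(M_{(i,\lambda')})_{\lambda'}\Big)^{1/2}$$
for $|t-t_i|\le\tau$, and $a_I=0$ otherwise. Lemma 1 applies because $|r_0R/\hat\rho|\le r_0$. Since $b_\lambda>0$ and $\chi_i$ has compact support in the open window, $a_I$ is smooth. All products containing $a_I$ are understood to vanish off $\operatorname{supp}\chi_i$. For fixed $i$,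
$$\alpha^2\sum_\lambda a_I^2|K_I|^2M_I=\chi_i^2\zeta^2\frac{\hat\rho}{r_0}\Big(-\frac{r_0R}{\hat\rho}\Big)=-\chi_i^2R,\qquad\alpha^2\sum_\lambda a_I^2|K_I|^2=\chi_i^2\zeta^2\hat\rho/r_0 .$$
Summing over $i$,
$$\alpha^2\sum_Ia_I^2|K_I|^2M_I=-R,\qquad\alpha^2\sum_Ia_I^2|K_I|^2=r_0^{-1}\zeta^2\hat\rho. \tag{9}$$

**Step 4: the perturbation, written as a divergence of an antisymmetric field to be exactly divergence free.** For $\mu\in\mathbb N$ set $w=\sum_Iw_I$,
$$w_I^l=\mu^{-2}\partial_m\big(a_I\Psi_I(\mu\theta_I)A_I^{lm}\big),\qquad A_I^{lm}=\frac{\xi_I^lK_I^m-\xi_I^mK_I^l}{|K_I|^2}.$$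
$A_I$ is antisymmetric, so $\operatorname{div}w_I=0$, and $w_I$ has mean zero. Since $A_I^{lm}K_{I,m}=\xi_I^l$, writing $z_I^l=\partial_m(a_IA_I^{lm})$ and suppressing the argument $\mu\theta_I$ of $\Psi_I,F_I$,
$$w_I=\mu^{-1}\Psi_I'\,a_I\xi_I+\mu^{-2}\Psi_I\,z_I, \tag{10}$$
$$\partial_mw_I^l=F_I\,a_I\xi_I^lK_{I,m}+\mu^{-1}\Psi_I'\big[\partial_m(a_I\xi_I^l)+K_{I,m}z_I^l\big]+\mu^{-2}\Psi_I\,\partial_mz_I^l. \tag{11}$$

**Notation.** $C_0$ denotes constants independent of $\varepsilon,\mu,t$; they may depend on $u,R,\zeta,\hat\rho,\tau,\alpha$. $C_\varepsilon$ may depend also on $\varepsilon$, but not on $\mu,t$. $O_\varepsilon(\mu^{-a})$ has sup-norm at most $C_\varepsilon\mu^{-a}$. *Slow* functions are smooth and independent of $\varepsilon,\mu$; for instance $a_I,\xi_I,K_I,z_I$ are slow and $F_I(\mu\theta_I)$ is not. The number of indices $I$ is fixed.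

Since $D_t\theta_I=0$, $D_tw_I$ is (10) with $a_I\xi_I,z_I$ replaced by the slow fields $D_t(a_I\xi_I),D_tz_I$. Hence
$$\nabla D_tw_I=F_I\,D_t(a_I\xi_I)\otimes K_I+O_\varepsilon(\mu^{-1}). \tag{12}$$

## 8. Averages along the flow and crossings of thin slabs

**Lemma 2.** Let $c$ be slow. (a) For $g$ continuous and $1$-periodic, $\int_{\mathbb T^n}g(\mu\theta_I)\,dx=\int_0^1g$. (b) Let $g,h$ be smooth and $1$-periodic. If $k_I\nparallel k_J$, then
$$\Big|\int c\,g(\mu\theta_I)h(\mu\theta_J)\,dx-\int c\,dx\int_0^1g\int_0^1h\Big|\le C\mu^{-1},$$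
with $C$ depending on $c,g,h$ but not on $\mu$, nor on $t$ (with $|t-t_i|,|t-t_j|\le\tau$). The same holds with $h\equiv1$ (single phase).

*Proof.* (a) $\Phi_i$ preserves volume, so the integral is $\int g(\mu k\cdot y)\,dy$, and $y\mapsto\mu k\cdot y$ pushes Haar measure of $\mathbb T^n$ to that of $\mathbb T$. (b) Expand $g,h$ in Fourier series. The pair $(l,l')=(0,0)$ gives the main term. For $(l,l')\ne0$ let $V=lK_I+l'K_J=\nabla(l\theta_I+l'\theta_J)$, a periodic field with $|V|\ge c_1(|l|+|l'|)$ by (8) and $|\nabla V|\le C(|l|+|l'|)$. With $E=e^{2\pi i\mu(l\theta_I+l'\theta_J)}$ (here $i=\sqrt{-1}$), $\nabla E=2\pi i\mu VE$, so $E=\frac{1}{2\pi i\mu}\frac{V}{|V|^2}\cdot\nabla E$ and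
$$\Big|\int cE\,dx\Big|=\Big|\frac1{2\pi i\mu}\int\operatorname{div}\Big(\frac{cV}{|V|^2}\Big)E\,dx\Big|\le\frac{C}{\mu(|l|+|l'|)} .$$
Sum using $\sum|\hat g_l\hat h_{l'}|<\infty$. For a single phase $V=lK_I$, and $|K_I|\ge\frac12$ replaces (8). $\square$

**Overlaps.** Let $I\neq J$ and let $X$ be $a_Ia_J\Psi_I'F_J'$ or $a_Ia_JF_IF_J$ (arguments $\mu\theta_I$, $\mu\theta_J$). Then for all $t$
$$\|X\|_{L^{3/2}}\le C_0\varepsilon^{1/3}+C_\varepsilon\mu^{-2/3},\qquad\|X\|_{L^1}\le C_0\varepsilon+C_\varepsilon\mu^{-1}. \tag{13}$$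
To see this write $I=(i,\lambda)$, $J=(j,\lambda')$.

* If $|i-j|\ge2$, the windows are disjoint and $a_Ia_J=0$.
* If $i=j$ and $k_I=k_J$, then $\theta_I=\theta_J$ and the profiles have disjoint supports, so $X=0$.
* Otherwise $k_I\nparallel k_J$: if $i=j$, both lie in the same family and are unequal; if $|i-j|=1$, one lies in $\Lambda_0$ and the other in $\Lambda_1$. By (6), $\varepsilon^{1/2}\varepsilon^{-3/2}=\varepsilon^{-1/2}\varepsilon^{-1/2}=\varepsilon^{-1}$, so $|X|\le C_0\varepsilon^{-1}\bar\eta_I(\mu\theta_I)\bar\eta_J(\mu\theta_J)$. By Lemma 2(b) with $c=1$, $\int\bar\eta_I(\mu\theta_I)\bar\eta_J(\mu\theta_J)\,dx\le4\varepsilon^2+C_\varepsilon\mu^{-1}$. As $0\le\bar\eta\le1$, $\|X\|_{L^{3/2}}\le C_0\varepsilon^{-1}(4\varepsilon^2+C_\varepsilon\mu^{-1})^{2/3}$ and $\|X\|_{L^1}\le C_0\varepsilon^{-1}(4\varepsilon^2+C_\varepsilon\mu^{-1})$, which is (13).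

## 9. Size of $w$ in $C^\Omega$ and the gain of Hamiltonian

**Step 5: item 3, where the divergence of $\Omega$ enters.** By (10), (11), $\|w\|_{C^0}\le C_\varepsilon\mu^{-1}$ and $\|\nabla w\|_{C^0}\le C_\varepsilon$. Let $d=|x-y|$. If $d\le\mu^{-1/2}$, then $\Omega(1/d)\ge\Omega(\mu^{1/2})$ and
$$|w(x)-w(y)|\le C_\varepsilon d\le\frac{C_\varepsilon}{\Omega(\mu^{1/2})}\,d\,\Omega(1/d).$$
If $d>\mu^{-1/2}$, then $|w(x)-w(y)|\le2C_\varepsilon\mu^{-1}\le2C_\varepsilon\mu^{-1/2}\,d\,\Omega(1/d)$, as $\Omega\ge1$. So for fixed $\varepsilon$, $\sup_t\|w\|_\Omega\to0$ as $\mu\to\infty$.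

**Step 6: item 4, the Hamiltonian gained.** Write $\nabla w_I=\mathcal F_I+\mathcal E_I$ with $\mathcal F_I^{lm}=F_Ia_I\xi_I^lK_{I,m}$, $|\mathcal F_I|\le C_\varepsilon$, $|\mathcal E_I|\le C_\varepsilon\mu^{-1}$. Then $|\mathcal F_I|^2=a_I^2F_I^2|K_I|^2$, and for $I\ne J$, $|\mathcal F_I:\mathcal F_J|\le C_0|a_Ia_JF_IF_J|$. By (13),
$$\|\nabla w\|_{L^2}^2=\sum_I\int a_I^2F_I^2(\mu\theta_I)|K_I|^2dx+E,\qquad|E|\le C_0\varepsilon+C_\varepsilon\mu^{-1}.$$
By Lemma 2(b) (single phase, $g=F_I^2$, $\int_0^1F_I^2=1$) and (9),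
$$\alpha^2\|\nabla w\|_{L^2}^2=r_0^{-1}\int\zeta^2\hat\rho\,dx+E',\qquad|E'|\le C_0\varepsilon+C_\varepsilon\mu^{-1}.$$
Moreover
$$\mathcal H_\alpha(\tilde u)-\mathcal H_\alpha(u)=\|w\|_{L^2}^2+2\int u\cdot w+\alpha^2\|\nabla w\|_{L^2}^2-2\alpha^2\int\Delta u\cdot w,$$
and here all terms but $\alpha^2\|\nabla w\|_{L^2}^2$ are $O_\varepsilon(\mu^{-1})$. So item 4 holds for $\varepsilon$ small and then $\mu$ large.

## 10. The new stress

**Step 7: definition of $\tilde R$ and item 1.** Let $v_w=w-\alpha^2\Delta w$ and $\tilde R=\mathcal Rf$, where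
$$f=\operatorname{div}R+f_{\rm lin}+f_{\rm quad},\quad f_{\rm lin}=D_tv_w+v_w^j\nabla u^j+w\cdot\nabla v+v^j\nabla w^j,\quad f_{\rm quad}=w\cdot\nabla v_w+v_w^j\nabla w^j .$$
Expanding with $\tilde u=u+w$ and using the equation for $(u,R)$, $\partial_t\tilde v+\tilde u\cdot\nabla\tilde v+\tilde v^j\nabla\tilde u^j=f-\nabla p$. The left side has mean zero by (2), hence so does $f$. So $f=\operatorname{div}\tilde R+\nabla\pi$, and $(\tilde u,\tilde R)$ is a Reynolds pair. If $t\notin\operatorname{supp}\zeta$, then $w=0$ near $t$ and $R(t)=\zeta^2(t)R(t)=0$, so $f(t)=0$ and $\tilde R(t)=0$. It remains to bound $\tilde R$ in $L^{3/2}$, which dominates $L^1$ on the unit torus.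

**Step 8: the linear part is paid for by concentration.** We put every term in the form (slow)$\,\times\,$($w,\nabla w,D_tw$ or $\nabla D_tw$), with at most one derivative outside. Since $[\Delta,u\cdot\nabla]w=\Delta u^l\partial_lw+2\partial_mu^l\partial_l\partial_mw$ and $\operatorname{div}u=0$,
$$D_tv_w=D_tw-\alpha^2\partial_m(\partial_mD_tw)+\alpha^2\partial_l\big(\Delta u^l\,w+2\partial_mu^l\,\partial_mw\big).$$
Further,
$$v_w^j\partial_iu^j=w^j\partial_iu^j-\alpha^2\partial_m(\partial_mw^j\,\partial_iu^j)+\alpha^2\partial_mw^j\,\partial_m\partial_iu^j,$$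
$$(w\cdot\nabla v+v^j\nabla w^j)^i=\partial_l(w^lv^i)+\partial_i(v^jw^j)-w^j\partial_iv^j .$$
$\mathcal R$ kills the gradient, and (4) gives
$$\|\mathcal Rf_{\rm lin}\|_{L^{3/2}}\le C_0\big(\|w\|_{L^{3/2}}+\|\nabla w\|_{L^{3/2}}+\|D_tw\|_{L^{3/2}}+\|\nabla D_tw\|_{L^{3/2}}\big).$$
By (10)–(12) the only contributions that are not $O_\varepsilon(\mu^{-1})$ are slow multiples of $F_I(\mu\theta_I)$. By Lemma 2(a) applied to $|F_I|^{3/2}$, and (6),
$$\|\mathcal Rf_{\rm lin}\|_{L^{3/2}}\le C_0\sum_I\|F_I\|_{L^{3/2}(0,1)}+C_\varepsilon\mu^{-1}\le C_0\varepsilon^{1/6}+C_\varepsilon\mu^{-1}.$$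

**Step 9: splitting the quadratic part.** By (2) for $w$, and since $\partial_jw^j=0$,
$$f_{\rm quad}^i=\partial_j(w^iw^j)+\alpha^2\partial_jG^{ij}-\alpha^2\partial_m(w\cdot\nabla\partial_mw^i)+\text{gradient},\qquad G^{ij}=\partial_mw^i\partial_mw^j-\partial_iw^m\partial_jw^m .$$
The gradient is killed by $\mathcal R$. By (4) we may estimate the tensors under the divergences, except that $\operatorname{div}R$ and $\alpha^2\operatorname{div}G$ are treated together. The first tensor is easy: $w\otimes w=O_\varepsilon(\mu^{-2})$.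

**Step 10: the term $w\cdot\nabla\partial_mw$, where each wave must not feel itself.** Expand as $\sum_{I,J}w_I\cdot\nabla\partial_mw_J$.

*$I=J$.* By (7), $\xi_I\cdot\nabla$ annihilates functions of $\theta_I$, so applied to (11) it only hits slow coefficients, and $\xi_I\cdot\nabla\partial_mw_I=O_\varepsilon(1)$. Also $\nabla\partial_mw_I=O_\varepsilon(\mu)$. With (10), $w_I\cdot\nabla\partial_mw_I=\mu^{-1}O_\varepsilon(1)+\mu^{-2}O_\varepsilon(\mu)=O_\varepsilon(\mu^{-1})$.

*$I\ne J$.* From (11), $\nabla\partial_mw_J=\mu F_J'a_JK_{J,m}\,\xi_J\otimes K_J+O_\varepsilon(1)$, so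
$$w_I\cdot\nabla\partial_mw_J=a_Ia_J\Psi_I'(\mu\theta_I)F_J'(\mu\theta_J)(\xi_I\cdot K_J)K_{J,m}\,\xi_J+O_\varepsilon(\mu^{-1}),$$
which by (13) is at most $C_0\varepsilon^{1/3}+C_\varepsilon\mu^{-2/3}$ in $L^{3/2}$.

**Step 11: $G$ reproduces $-R$ on average.** $G=\sum_{I,J}B(\nabla w_I,\nabla w_J)$ with $B(X,Y)^{ij}=X^{im}Y^{jm}-X^{mi}Y^{mj}$. First,
$$B(\mathcal F_I,\mathcal F_I)=a_I^2F_I^2\big(|K_I|^2\xi_I\otimes\xi_I-K_I\otimes K_I\big)=a_I^2F_I^2|K_I|^2M_I .$$
For $I\neq J$, $|B(\mathcal F_I,\mathcal F_J)|\le C_0|a_Ia_JF_IF_J|$, bounded in $L^{3/2}$ by (13). All terms containing some $\mathcal E_I$ are $O_\varepsilon(\mu^{-1})$. Hence $G=\sum_Ia_I^2F_I^2(\mu\theta_I)|K_I|^2M_I+E''$ with $\|E''\|_{L^{3/2}}\le C_0\varepsilon^{1/3}+C_\varepsilon\mu^{-2/3}$. By (9),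
$$R+\alpha^2G=\sum_Ic_I\,h_I(\mu\theta_I)M_I+\alpha^2E'',\qquad c_I=\alpha^2a_I^2|K_I|^2,\quad h_I=F_I^2-1,\quad\int_0^1h_I=0 .$$

**Step 12: the oscillating remainder has a harmless divergence.** The tensor $c_Ih_IM_I$ is not small, but its divergence is, modulo gradients, a mean-zero oscillation without a factor $\mu$. Drop $I$. Using $\xi\cdot\nabla(h(\mu\theta))=0$ and $\nabla(h(\mu\theta))=\mu h'K$,
$$\partial_j(c\,h\,\xi^i\xi^j)=h\,\partial_j(c\,\xi^i\xi^j),$$
$$\partial_j\Big(c\,h\frac{K_iK_j}{|K|^2}\Big)=h\,\partial_j\Big(\frac{cK_iK_j}{|K|^2}\Big)+c\,\mu h'K_i=h\,\partial_j\Big(\frac{cK_iK_j}{|K|^2}\Big)+\partial_i(ch)-h\,\partial_ic .$$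
So $\operatorname{div}(c\,h(\mu\theta)M)=\tilde c\,h(\mu\theta)+\text{gradient}$, with the slow field $\tilde c^i=\partial_j(c\,\xi^i\xi^j)-\partial_j(cK_iK_j/|K|^2)+\partial_ic$. As $\int_0^1h=0$, there is a smooth $1$-periodic $H$ with $H'=h$, and
$$\tilde c\,h(\mu\theta)=\mu^{-1}\partial_l\Big(\frac{\tilde cK_l}{|K|^2}H(\mu\theta)\Big)-\mu^{-1}H(\mu\theta)\,\partial_l\Big(\frac{\tilde cK_l}{|K|^2}\Big).$$
By (4), $\|\mathcal R(\tilde c\,h(\mu\theta))\|_{L^{3/2}}\le C_\varepsilon\mu^{-1}$.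

**Step 13: choosing $\varepsilon$, then $\mu$.** Altogether
$$\sup_t\|\tilde R(t)\|_{L^{3/2}}\le C_0(\varepsilon^{1/6}+\varepsilon^{1/3})+C_\varepsilon(\mu^{-1}+\mu^{-2/3}).$$
Choose $\varepsilon$ small so that the $C_0$-terms here and in Step 6 are below $\eta/2$, then $\mu$ large so that the $C_\varepsilon$-terms are below $\eta/2$ and Step 5 gives $\|w\|_\Omega\le\eta$. This proves items 2, 3, 4, and with Step 7 the Proposition. $\square$

## 11. Iteration from a switched-on field: Theorem A and the conjecture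

**Step 1: the starting pair, supported in the middle of the time interval.** Let $J_q=[(1+2^{-q})\frac T8,\,T-(1+2^{-q})\frac T8]$. Each $J_q$ lies in the interior of $J_{q+1}$, and all lie in $[\frac T8,\frac{7T}8]$. Let $U\ne0$ be smooth, divergence free, mean zero, $h\in C_c^\infty(\operatorname{int}J_0)$ with $h(T/2)=1$. Set $u_0=h(t)U(x)$, $R_0=\mathcal R(\partial_tv_0+u_0\cdot\nabla v_0+v_0^j\nabla u_0^j)$. By Section 4 this is a Reynolds pair, and it vanishes for $t\notin J_0$.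

**Step 2: the induction.** Given $(u_q,R_q)$ vanishing for $t\notin J_q$, let $\zeta_q$ be smooth, $0\le\zeta_q\le1$, $\zeta_q=1$ on $J_q$, $\operatorname{supp}\zeta_q\subset J_{q+1}$, and $\hat\rho_q=(|R_q|^2+16^{-q})^{1/2}$, which is smooth and positive. Then $\zeta_q^2R_q=R_q$ and $|R_q|\le\hat\rho_q$. Apply the Proposition with $\eta_q=\gamma4^{-q}$, where $0<\gamma\le1$ and $\gamma\le\frac14\|U\|_{L^2}$. By item 1 the new pair $(u_{q+1},R_{q+1})$ vanishes for $t\notin J_{q+1}$.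

**Step 3: convergence.** Since $\hat\rho_q\le|R_q|+4^{-q}$ and, for $q\ge1$, $\|R_q\|_{L^1}\le\eta_{q-1}$, items 2 and 4 give for $q\ge1$
$$\alpha^2\sup_t\|\nabla(u_{q+1}-u_q)\|_{L^2}^2\le r_0^{-1}\big(\sup_t\|R_q\|_{L^1}+4^{-q}\big)+\eta_q\le C4^{-q},$$
and item 3 gives $\sup_t\|u_{q+1}-u_q\|_\Omega\le\gamma4^{-q}$ for $q\ge0$. Both are summable, after a square root in the first. Each $u_q$ is smooth, so it lies in $C^0_tH^1\cap C^0_tC^\Omega$. Hence $u_q\to u$ in $C^0_tH^1\cap C^0_tC^\Omega$ and $R_q\to0$ in $C^0_tL^1$. By Section 4, $u$ is a weak solution, and it vanishes for $t\notin[\frac T8,\frac{7T}8]$.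

**Step 4: $u$ is not zero.** Since $\|\cdot\|_{L^2}\le\|\cdot\|_{C^0}\le\|\cdot\|_\Omega$,
$$\|u(T/2)-U\|_{L^2}\le\sum_{q\ge0}\gamma4^{-q}=\tfrac43\gamma\le\tfrac13\|U\|_{L^2}.$$
So $u(T/2)\ne0$ and $\mathcal H_\alpha(T/2)>0=\mathcal H_\alpha(0)$. The embeddings of Section 2 give the rest of Theorem A. With $\Omega(r)=1+\log(1+r)$ this is part (2) of the conjecture for every $s<1$ and $n\in\{2,3\}$. Together with the quoted part (1), the conjecture is proved. $\blacksquare$

*Remark (non-uniqueness).* Use $cU$, $c=1,2,\dots$, in place of $U$, with $\|U\|_{L^2}=1$ and $\gamma=\frac14$. The resulting solutions satisfy $\|u^{(c)}(T/2)-cU\|_{L^2}\le\frac13$. So they are distinct, and all vanish near $t=0$.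

## 12. Prescribing the Hamiltonian: Theorem B

Take $r_0$ from Lemma 1. Item 4 says how much Hamiltonian a step adds, and $\hat\rho$ is ours to choose. The plan is to let each step add almost all of the missing amount $E_q(t)=e(t)-\mathcal H_\alpha(u_q)(t)$.

**Step 1: the inductive statement.** By hypothesis and compactness choose $\delta_1>0$ with $\int|R_0|dx<r_0(E_0(t)-\delta_1)$ for all $t$, and set $\delta_{q+1}=8^{-q}\delta_1$. We construct Reynolds pairs with
$$\int|R_q|\,dx<r_0\big(E_q(t)-\delta_{q+1}\big)\ \ \forall t,\qquad\text{and}\quad\tfrac12\delta_q\le E_q\le\tfrac32\delta_q\ \text{ if }q\ge1. \tag{14}$$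
For $q=0$ this is the choice of $\delta_1$.

**Step 2: choosing $\hat\rho$ so that the step adds exactly $E_q-\delta_{q+1}$ up to $\eta_q$.** By compactness in $t$ pick $\sigma>0$ with $\int(|R_q|^2+\sigma^2)^{1/2}dx<r_0(E_q(t)-\delta_{q+1})$ for all $t$; this is possible because $(|R_q|^2+\sigma^2)^{1/2}\le|R_q|+\sigma$. Put
$$\beta(t)=r_0(E_q(t)-\delta_{q+1})-\int(|R_q|^2+\sigma^2)^{1/2}dx>0,\qquad\hat\rho=(|R_q|^2+\sigma^2)^{1/2}+\beta(t).$$
Then $\hat\rho$ is smooth, positive, $\hat\rho\ge|R_q|$, and $r_0^{-1}\int\hat\rho\,dx=E_q-\delta_{q+1}$. Apply the Proposition with $\zeta\equiv1$ and $\eta_q=\min\{\frac{r_0}4\delta_{q+1},2^{-q-1}\kappa\}$. As $r_0<1$, also $\eta_q\le\frac12\delta_{q+1}$.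

**Step 3: (14) persists.** Item 4 gives $|E_{q+1}-\delta_{q+1}|\le\eta_q\le\frac12\delta_{q+1}$. Item 2, with $\delta_{q+2}=\frac18\delta_{q+1}$, gives
$$\int|R_{q+1}|\,dx\le\tfrac{r_0}4\delta_{q+1}<r_0\big(\tfrac12-\tfrac18\big)\delta_{q+1}\le r_0\big(E_{q+1}-\delta_{q+2}\big).$$

**Step 4: the limit.** For $q\ge1$, item 4 gives $\alpha^2\|\nabla(u_{q+1}-u_q)\|_{L^2}^2\le E_q-\delta_{q+1}+\eta_q\le E_q+\eta_q\le3\delta_q$. Item 3 gives $\sup_t\|u_{q+1}-u_q\|_\Omega\le2^{-q-1}\kappa$ for $q\ge0$. Hence $u_q\to u$ in $C^0_tH^1\cap C^0_tC^\Omega$, and $\sup_t\|u-u_0\|_\Omega\le\sum_{q\ge0}2^{-q-1}\kappa=\kappa$. By Step 3, $R_q\to0$ in $C^0_tL^1$, so $u$ is a weak solution by Section 4. Finally $0\le E_q\le\frac32\delta_q\to0$ uniformly in $t$, and $\mathcal H_\alpha(u_q)\to\mathcal H_\alpha(u)$, so $\mathcal H_\alpha(u)(t)=e(t)$ for all $t\in[0,T]$. For $u_0=0$, $R_0=0$ the hypothesis reads $0<r_0e(t)$, so every smooth $e>0$ occurs. $\blacksquare$
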